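\title{Atomic domains in which short factorizations are unique}

\begin{abstract}
An atomic integral domain is quasi-$n$-factorial if two products of $n$ atoms can be equal only when their factors agree up to order and units. We show that for every $n\ge 2$ there is an atomic domain that is quasi-$n$-factorial but not factorial, which answers a question posed by Chapman and Coykendall. More precisely, every domain $R$ that is not a field embeds, with the same units, divisibility and cardinality, in an atomic domain in which every product of at most $N$ atoms has only one factorization while two products of $N+1$ atoms with no common factor coincide. The domain is built by adjoining, again and again, generic factorizations $f=x_1\cdots x_{N+1}$. As a consequence we determine which sets $\{n\ge2 : D \text{ is quasi-}n\text{-factorial}\}$ occur for atomic domains $D$.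
\end{abstract}

\section{The question and the results}\label{sec:intro}

Let $M$ be a commutative cancellative monoid with unit group $U(M)$. A nonunit $a\in M$ is an \emph{atom} if $a=bc$ forces $b$ or $c$ to be a unit. Elements $a,b$ are \emph{associates}, written $a\sim b$, if $a=ub$ for a unit $u$. The monoid is \emph{atomic} if every nonunit is a finite product of atoms, and \emph{factorial} if it is atomic and every equality $\alpha_1\cdots\alpha_s=\beta_1\cdots\beta_t$ of products of atoms has $s=t$ and $\alpha_i\sim\beta_{\sigma(i)}$ for all $i$, for some permutation $\sigma$. For an integral domain $D$ all these words refer to the monoid $D\setminus\{0\}$ under multiplication, and $U(D)$ is the unit group of $D$; the factorial domains are the unique factorization domains.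

Uniqueness of factorization asks for two things, equal lengths and matching factors. The following condition keeps only the second, and only at a single length. For an integer $n\ge2$, an atomic monoid or domain is \emph{quasi-$n$-factorial} if every equality
\[
\alpha_1\cdots\alpha_n=\beta_1\cdots\beta_n
\]
of products of $n$ atoms has $\alpha_i\sim\beta_{\sigma(i)}$ for all $i$, for some permutation $\sigma$.

Two known facts frame the problem. First, there are atomic monoids that are quasi-$n$-factorial for some $n\ge2$ but not factorial. The additive monoid $\{0,2,3,4,\dots\}$ is one, and for all $n$ at once: its atoms are $2$ and $3$, a sum of $n$ atoms of which $b$ equal $3$ is $2n+b$ and so determines $b$, and yet $2+2+2=3+3$. Second, nothing of this kind exists among domains: an atomic domain that is quasi-$n$-factorial for every $n\ge2$ is factorial (Proposition~\ref{prop:all}). Between the two facts lies the following question, posed by Chapman and Coykendall \cite{CC}.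

\medskip\noindent\textbf{Question.} \emph{Is there an atomic integral domain that is quasi-$n$-factorial for some $n\ge2$ but not factorial?}\medskip

The second fact suggests the answer no. Addition turns one failure of unique factorization into many, and the new failures tend to be short. The ring $K[X^2,X^3]$ of polynomials over a field $K$ without linear term has the monoid above as its monoid of monomials, but from $(X^2)^3=(X^3)^2$ it inherits
\begin{equation}\label{eq:cusp}
X^3\,(X^2+X^3)=X^2\,(X^3+X^4).
\end{equation}
All four factors are atoms. Each has the form $X^m$ or $X^m(1+X)$ with $m\in\{2,3\}$; in a factorization $gh$ the orders of vanishing at $0$ lie in $\{0,2,3,\dots\}$ and add up to $m$, so one factor does not vanish at $0$, and it is a constant because $1+X$ is not in the ring. Thus $K[X^2,X^3]$ is not even quasi-$2$-factorial. Nevertheless the answer to the question is yes, for every $n$, and in a strong form.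

\begin{theorem}\label{thm:main}
Let $R$ be an integral domain that is not a field and let $N\ge1$. There is an integral domain $D\supseteq R$ with the following properties.
\begin{enumerate}
\item[(1)] $D$ is atomic.
\item[(2)] If $\pi_1\cdots\pi_s=\rho_1\cdots\rho_t$ with all $\pi_i,\rho_j$ atoms of $D$ and $s\le N$ (and $t$ arbitrary), then $s=t$ and, after a permutation, $\pi_i\sim\rho_i$ for all $i$. In particular $D$ is quasi-$n$-factorial for all $2\le n\le N$.
\item[(3)] There are atoms of $D$ with $x_1\cdots x_{N+1}=y_1\cdots y_{N+1}$ and $x_i\not\sim y_j$ for all $i,j$. So $D$ is not quasi-$(N+1)$-factorial, and in particular not factorial.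
\item[(4)] $U(D)=U(R)$, $aD\cap R=aR$ for all $a\in R$, and $|D|=|R|$.
\end{enumerate}
\end{theorem}

With $N=n\ge2$ and $R=\mathbb Z$ this gives a countable atomic domain with units $\pm1$ that is quasi-$n$-factorial and not factorial.

\begin{corollary}\label{cor:class}
For an atomic domain $D$, the set $\{n\ge2 : D\text{ is quasi-}n\text{-factorial}\}$ is exactly one of $\emptyset$, $\{2,\dots,N\}$ for some $N\ge2$, or all of $\{2,3,\dots\}$. Each of these occurs, and the last occurs exactly when $D$ is factorial.
\end{corollary}

Section~\ref{sec:addition} shows what addition does force, and where that argument stops. Section~\ref{sec:six} works out the basic step of the construction for $N=2$ and the factorization $6=xyz$. Sections~\ref{sec:pairs}--\ref{sec:closure} isolate the invariant, prove the step in general and iterate it, and Section~\ref{sec:proofs} derives the theorem and the corollary.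

\section{What addition forces}\label{sec:addition}

The conditions become stronger as $n$ grows; this uses only multiplication.

\begin{lemma}\label{lem:mono}
If $D$ is quasi-$n$-factorial and $2\le m\le n$, then $D$ is quasi-$m$-factorial.
\end{lemma}

\begin{proof}
Let $\alpha_1\cdots\alpha_m=\beta_1\cdots\beta_m$ with atoms $\alpha_i,\beta_j$. Multiply both sides by $\alpha_1^{\,n-m}$. The two lists of $n$ atoms so obtained have the same multiset of associate classes. Removing $n-m$ copies of the class of $\alpha_1$ from each shows that the original lists have the same multiset of associate classes.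
\end{proof}

The mechanism behind \eqref{eq:cusp} is general. If $b=xc=yd$ in a domain, then
\begin{equation}\label{eq:sum}
xy\,(c+d)=y\,(xc)+x\,(yd)=b\,(x+y).
\end{equation}
For $x=X^2$, $y=X^3$, $b=X^6$ this is \eqref{eq:cusp} multiplied by $X^3$. We include a proof of the second known fact, because it shows exactly what the construction has to avoid.

\begin{proposition}\label{prop:all}
An atomic domain $D$ that is quasi-$n$-factorial for every $n\ge2$ is factorial.
\end{proposition}

\begin{proof}
Let $K$ be the fraction field of $D$, let $P$ be the set of associate classes $[p]=pU(D)$ of atoms, let $G$ be the free abelian group on $P$, and let $\pi\colon G\to K^\times/U(D)$ be the homomorphism that sends each class to itself. A \emph{factorization} of a nonzero $r\in D$ is a vector $v\in G$ with nonnegative coordinates and $\pi(v)=rU(D)$; one exists because $D$ is atomic (for a unit $r$ take $v=0$). Two factorizations of the same element differ by a vector of $L=\ker\pi$, so it suffices to prove $L=0$. Write each $w\in G$ as $w^+-w^-$ with $w^+,w^-$ nonnegative and of disjoint supports, and let $\ell\colon G\to\mathbb Z$ be the sum of the coordinates.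

\emph{$L$ is cyclic.} Let $w\in L$ with $\ell(w)=0$. Then $w^+$ and $w^-$ are factorizations of one element, of the same length $n$. If $n=1$ they are the same class. If $n\ge2$, choose atoms in the classes, absorb the unit by which the two products differ into one atom, and apply quasi-$n$-factoriality to get $w^+=w^-$. In all cases $w=0$. So $\ell$ embeds $L$ in $\mathbb Z$, and $L=\mathbb Zw$ for some $w$.

\emph{$w=0$.} Suppose not. A nonempty product of atoms is not a unit, so $w^+$ and $w^-$ are both nonzero. Choose atoms $x,y$ such that the coordinates of $w$ at $[x]$ and $[y]$ are $a\ge1$ and $-a'\le-1$, and choose $b\in D$ with $\pi(w^+)=\pi(w^-)=bU(D)$. Then $b=xc=yd$ with $c,d\in D$. The atoms $x,y$ are not associates, so neither divides the other; hence $s=x+y$ is nonzero and divisible by neither $x$ nor $y$. By \eqref{eq:sum}, $e=c+d$ satisfies $xye=bs\neq0$. Let $v_e,v_s$ be factorizations of $e$ and $s$. Then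
\[
v_e+[x]+[y]-w^+-v_s=tw\qquad\text{for some }t\in\mathbb Z .
\]
The vector $v_s$ vanishes at $[x]$ and $[y]$, and $w^+$ vanishes at $[y]$. The coordinate at $[x]$ gives $v_e([x])+1=(t+1)a$, so $t\ge0$. The coordinate at $[y]$ gives $v_e([y])+1=-ta'$, so $t\le-1$. This is a contradiction.
\end{proof}

The hypothesis for all $n$ is used once, to make $L$ cyclic. Then the relation \eqref{eq:sum} has to be a multiple of the given one, and it cannot be. If only the lengths $n\le N$ are controlled, $L$ is allowed to be large, and \eqref{eq:sum} does no harm provided that sums such as $x+y$ and $c+d$ have only long factorizations. This can be arranged by force.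

\section{One generic factorization of $6$}\label{sec:six}

Our tool is the following textbook fact on graded domains. A ring $S$ is \emph{graded by $\mathbb Z^N$} if $S=\bigoplus_{d\in\mathbb Z^N}S_d$ as additive groups and $S_dS_{d'}\subseteq S_{d+d'}$; elements of $S_d$ are \emph{homogeneous of degree $d$}.

\begin{lemma}\label{lem:homog}
Let $S$ be a domain graded by $\mathbb Z^N$. If $gh$ is nonzero and homogeneous, then $g$ and $h$ are homogeneous.
\end{lemma}

\begin{proof}
Order $\mathbb Z^N$ lexicographically; this total order is compatible with addition. For $g\ne0$ let $\max(g)$ and $\min(g)$ be the largest and smallest degrees of nonzero components of $g$. The component of $gh$ in degree $\max(g)+\max(h)$ is the product of the top components of $g$ and $h$, which is nonzero because $S$ is a domain, and there is none above it. So $\max(gh)=\max(g)+\max(h)$, and in the same way $\min(gh)=\min(g)+\min(h)$. The \emph{spread} $\max-\min\ge0$ is therefore additive. If $gh$ has spread $0$, so do $g$ and $h$.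
\end{proof}

Take $N=2$. We give the integer $6$ a new factorization into three atoms and ask what happens to products of two. In the Laurent ring $\mathbb Z[x^{\pm1},y^{\pm1}]$, graded by $\mathbb Z^2$ through the exponents, put $z=6/(xy)$ and $S=\mathbb Z[x,y,z]$. The monomial $x^ay^bz^c$ has degree $(a-c,b-c)$, so two monomials have the same degree exactly when they differ by a power of $xyz=6$. Call a monomial \emph{reduced} if one of the three letters is missing from it. Every monomial is $6^t$ times a reduced one, where $t$ is the least exponent, and distinct reduced monomials have distinct degrees. So a nonzero homogeneous element of $S$ is uniquely $c\mu$ with $c$ a nonzero integer and $\mu$ reduced. For instance the component of degree $(-1,0)$ is $\mathbb Z\,yz=6\mathbb Z\,x^{-1}$.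

\emph{Short products are rigid.} Let $xy=gh$. By Lemma~\ref{lem:homog}, $g=c\mu$ and $h=c'\mu'$ with $\mu,\mu'$ reduced. Write $\mu\mu'=6^t\nu$ with $\nu$ reduced and $t\ge0$. Since $xy$ is itself reduced, $\nu=xy$ and $cc'6^t=1$. So $t=0$, the letters of $\mu$ and $\mu'$ together are $x$ and $y$, and $g\in\{\pm1,\pm x,\pm y,\pm xy\}$. The same computation applies to every monomial with at most two letters, because such a monomial cannot contain all of $x,y,z$. In particular $U(S)=\{\pm1\}$ and $x,y,z$ are atoms. The first product with an unexpected divisor is $xyz=2\cdot3$, of length three.

\emph{One step is not enough.} For $p=2$ or $3$, a factorization $p=gh$ gives $\nu=1$ and $cc'6^t=p$, so $t=0$ and $g\in\{\pm1,\pm p\}$. Thus $2$ and $3$ are still atoms, and $2\cdot3=xyz$ violates part (2) of Theorem~\ref{thm:main}. Addition makes it worse. Identity \eqref{eq:sum} for $6=x\cdot yz=2\cdot3$, divided by $2$, reads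
\begin{equation}\label{eq:bad}
x\,(yz+3)=3\,(x+2),
\end{equation}
and $x+2$ and $yz+3$ are atoms as well. Indeed, let $gh$ be one of them. In the grading by the second coordinate it is homogeneous, so $g$ and $h$ are. In the grading by the first coordinate it has spread $1$, so one factor, say $g$, has spread $0$. Then $g$ is homogeneous for $\mathbb Z^2$ and divides both components, $x$ and $2$, or $yz$ and $3$; by the lists of divisors above, $g=\pm1$. So \eqref{eq:bad} is an equality of products of two atoms whose factors do not match.

\emph{The cure.} Nothing obliges $2$, $3$, $x+2$, $yz+3$ to remain atoms. We protect only $x,y,z$, and treat each of the other elements as we treated $6$: adjoin $3=x'y'z'$, and so on. Afterwards $2\cdot3$ has length six and the two sides of \eqref{eq:bad} have lengths four and six. Each step creates new elements, which must be broken up in their turn, so the process is infinite. What has to be proved is that no later step gives a short product of protected atoms a new divisor.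

\section{Rigid pairs}\label{sec:pairs}

From now on $N\ge1$ is fixed and $k=N+1\ge2$. Quasi-$N$-factoriality is not a usable invariant for the process, since it refers to all atoms of the current ring, and the example shows that it fails along the way. We record instead the set of protected elements and the property verified for $x,y,z$. It speaks of arbitrary divisors, so it does not depend on how these divisors factor now or later.

\begin{definition}\label{def:pair}
A \emph{rigid pair} $(R,A)$ consists of an integral domain $R$ and a set $A$ of nonzero nonunits of $R$ such that
\begin{itemize}
\item[(Q)] whenever $\alpha_1\cdots\alpha_s=gh$ with $0\le s\le N$, $\alpha_i\in A$ and $g,h\in R$, there is $I\subseteq\{1,\dots,s\}$ with $g\sim\prod_{i\in I}\alpha_i$.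
\end{itemize}
A \emph{short product} of $(R,A)$ is a product of at most $N$ elements of $A$. Repetitions are allowed, and the empty product is $1$.
\end{definition}

Prime elements satisfy (Q) with no bound on $s$: each $\alpha_i$ in turn divides $g$ or $h$ and can be canceled. So (Q) says that the elements of $A$ imitate primes up to length $N$. For $s=0$ it says that divisors of $1$ are units, so $(R,\emptyset)$ is a rigid pair for every domain $R$. For $s=1$ it says that every $\alpha\in A$ is an atom of $R$: if $\alpha=gh$, then $g$ is a unit, or $g\sim\alpha$ and $h$ is a unit.

Write $(R,A)\le(R',A')$ if $R$ is a subring of $R'$, $A\subseteq A'$, $U(R')=U(R)$, and $aR'\cap R=aR$ for all $a\in R$. The condition on units keeps nonunits nonunits, and it ensures that two elements of $R$ are associates in $R'$ only if they are associates in $R$. The condition on divisibility is carried along only for part (4) of Theorem~\ref{thm:main}. The relation is transitive: for $R\subseteq R'\subseteq R''$ and $a\in R$ we have $aR''\cap R=(aR''\cap R')\cap R=aR'\cap R=aR$.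

\begin{lemma}\label{lem:union}
Let $(R_\lambda,A_\lambda)$ be rigid pairs indexed by a nonempty well-ordered set, with $(R_\lambda,A_\lambda)\le(R_\mu,A_\mu)$ for $\lambda\le\mu$. Then $(\bar R,\bar A)=(\bigcup R_\lambda,\bigcup A_\lambda)$ is a rigid pair and $(R_\lambda,A_\lambda)\le(\bar R,\bar A)$ for every $\lambda$.
\end{lemma}

\begin{proof}
Any finitely many elements of $\bar R$ lie in one $R_\mu$, so $\bar R$ is a domain. Fix $\lambda$. A unit of $\bar R$ and its inverse lie in some $R_\mu$ with $\mu\ge\lambda$, so the unit lies in $U(R_\mu)=U(R_\lambda)$. Hence $U(\bar R)=U(R_\lambda)$ for all $\lambda$, and the elements of $\bar A$ are nonunits of $\bar R$. If $r=as$ with $r,a\in R_\lambda$ and $s\in R_\mu$, $\mu\ge\lambda$, then $r\in aR_\mu\cap R_\lambda=aR_\lambda$. Finally, an instance of (Q) involves finitely many elements, so for some $\mu$ all $\alpha_i$ lie in $A_\mu$ and $g,h$ lie in $R_\mu$, and (Q) for $(R_\mu,A_\mu)$ applies.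
\end{proof}

\section{Adjoining a generic factorization}\label{sec:generic}

The next lemma is the computation of Section~\ref{sec:six} in the presence of elements that are already protected. The danger is that the new relation $f=x_1\cdots x_k$ gives an old short product a new divisor. This can happen only through $f$, and the hypothesis excludes it.

\begin{lemma}\label{lem:generic}
Let $(R,A)$ be a rigid pair and let $f\in R$ be a nonzero element that is not associate to any short product of $(R,A)$. In the Laurent polynomial ring $R[x_1^{\pm1},\dots,x_N^{\pm1}]$ put $x_k=f\,x_1^{-1}\cdots x_N^{-1}$, and let $R'=R[x_1,\dots,x_k]$ and $A'=A\cup\{x_1,\dots,x_k\}$. Then: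
\begin{enumerate}
\item[(a)] $f=x_1\cdots x_k$, the pair $(R',A')$ is rigid, and $(R,A)\le(R',A')$;
\item[(b)] no product of at least one and at most $N$ of the $x_i$, with repetitions allowed, is associate in $R'$ to an element of $R$.
\end{enumerate}
\end{lemma}

\begin{proof}
Since $1$ is a short product, $f$ is a nonunit of $R$.

\emph{The grading.} Grade the Laurent ring by $\mathbb Z^N$ through the exponents, with $R$ in degree $0$. For $a\in\mathbb Z_{\ge0}^k$ put $x^a=x_1^{a_1}\cdots x_k^{a_k}$ and $|a|=a_1+\dots+a_k$. The monomial $x^a$ is nonzero and homogeneous of degree $(a_1-a_k,\dots,a_N-a_k)$, and $R'$ is the $R$-span of these monomials. So $R'$ is a domain graded by $\mathbb Z^N$. Let $\mathbf 1=(1,\dots,1)\in\mathbb Z^k$. Then $x^a$ and $x^b$ have the same degree if and only if $a-b\in\mathbb Z\mathbf 1$, and $x^{a+t\mathbf 1}=f^tx^a$ for $t\ge0$. Call $a$ \emph{reduced} if $\min_ia_i=0$. With $m=\min_ia_i$, the vector $a-m\mathbf 1$ is the only reduced vector in $a+\mathbb Z\mathbf 1$, and $x^a=f^mx^{a-m\mathbf 1}$. Hence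
\[
R'=\bigoplus_{a\ \text{reduced}}R\,x^a
\]
is the decomposition into homogeneous components. Every nonzero homogeneous element is uniquely $cx^a$ with $0\ne c\in R$ and $a$ reduced, and the component of degree $0$ is $R$. The choice $k=N+1$ enters through one observation: if $|u|\le N$, then $u$ has more coordinates than its coordinate sum, so $u$ is reduced.

\emph{Units.} Let $vw=1$ in $R'$. By Lemma~\ref{lem:homog}, $v=cx^a$ and $w=c'x^b$ with $a,b$ reduced. The product has degree $0$, so $a+b=t\mathbf 1$ with $t\ge0$, and $cc'f^t=1$ in $R$. As $f$ is a nonunit, $t=0$. Then $a=b=0$ and $v=c\in U(R)$. So $U(R')=U(R)$, and the elements of $A$ are nonunits of $R'$.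

\emph{Part (b).} Suppose $x^u=vr$ with $1\le|u|\le N$, $v\in U(R')=U(R)$ and $r\in R$. Then $x^u$ has degree $0$, so $u\in\mathbb Z\mathbf 1$. As $u$ is reduced, $u=0$, a contradiction. With $r=1$ this shows that each $x_i$ is a nonunit.

\emph{Divisibility.} Let $r=as$ with $r,a\in R$ and $s\in R'$. If $r=0$ then $r\in aR$. Otherwise $s$ is homogeneous by Lemma~\ref{lem:homog} and has degree $0$, so $s\in R$.

\emph{Condition (Q).} A short product of $(R',A')$ has the form $\alpha_1\cdots\alpha_p\,x^u$ with $\alpha_i\in A$ and $p+|u|\le N$. It is nonzero and homogeneous. Suppose it equals $gh$. Then $g=cx^a$ and $h=c'x^b$ with $a,b$ reduced, and comparing degrees gives $a+b=u+t\mathbf 1$ with $t\in\mathbb Z$. Some coordinate $u_i$ is $0$, so $t=a_i+b_i\ge0$. Therefore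
\[
\alpha_1\cdots\alpha_p\,x^u=cc'x^{u+t\mathbf 1}=cc'f^t\,x^u,
\qquad\text{so}\qquad
\alpha_1\cdots\alpha_p=cc'f^t\ \text{ in }R .
\]
If $t\ge1$, then $\alpha_1\cdots\alpha_p=f\cdot cc'f^{t-1}$, and (Q) for $(R,A)$ makes $f$ associate to a subproduct of $\alpha_1\cdots\alpha_p$, against the hypothesis. So $t=0$, which gives $\alpha_1\cdots\alpha_p=cc'$ and $a+b=u$. By (Q) for $(R,A)$ again, $c\sim\prod_{i\in I}\alpha_i$ for some $I\subseteq\{1,\dots,p\}$. Since $a\le u$ in every coordinate, $x^a$ is a subproduct of $x^u$, and $g=cx^a$ is associate to a subproduct of $\alpha_1\cdots\alpha_p\,x^u$.
\end{proof}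

\begin{remark}\label{rem:hyp}
The factorization is generic in the sense that $R'\cong R[X_1,\dots,X_k]/(X_1\cdots X_k-f)$: the quotient is spanned over $R$ by the reduced monomials, and their images in $R'$ are linearly independent. Neither the hypothesis on $f$ nor the length can be relaxed. If $f$ is a unit, so are the $x_i$. If $f\sim\alpha_1\cdots\alpha_p$ with $1\le p\le N$, as for $R=\mathbb Z$, $A=\{2,3\}$, $f=6$, $N=2$, then $x_1$ divides $\alpha_1\cdots\alpha_p$ but has nonzero degree, so it is not associate to a subproduct. If we used $j$ factors with $2\le j\le N$ and $f=gh$ with nonunits $g,h\in R$, then $g$ would divide the short product $x_1\cdots x_j$, whose only subproducts of degree $0$ are $1$ and $f$.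
\end{remark}

\section{Factoring every element}\label{sec:closure}

An element that fails the hypothesis of Lemma~\ref{lem:generic} is already a unit times a product of protected atoms. So each nonunit is either factored or can be factored by the lemma, and it remains to organize the infinitely many steps. One pass through the elements of $R$ creates new elements, such as $x+2$ in Section~\ref{sec:six}, so countably many passes are made.

\begin{lemma}\label{lem:closure}
For every rigid pair $(R,A)$ there is a rigid pair $(D,\mathcal A)\ge(R,A)$ such that every nonzero nonunit of $D$ is a unit times a finite product of elements of $\mathcal A$. If $R$ is infinite, we may take $|D|=|R|$.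
\end{lemma}

\begin{proof}
Call an element \emph{factored} in a rigid pair $(S,B)$ if it is a unit of $S$ times a finite product of elements of $B$. An element factored in $(S,B)$ is factored in every pair $\ge(S,B)$.

\emph{One pass.} List the nonzero nonunits of $R$ as $(f_\lambda)_{\lambda<\kappa}$ with $\kappa\le|R|$ a cardinal, viewed as an initial ordinal. By transfinite recursion define rigid pairs $(R_\lambda,A_\lambda)$ for $\lambda\le\kappa$, increasing for $\le$. Put $(R_0,A_0)=(R,A)$. At a limit ordinal take the union of the earlier pairs, as in Lemma~\ref{lem:union}. At a successor $\lambda+1$ there are two cases. If $f_\lambda$ is factored in $(R_\lambda,A_\lambda)$, put $(R_{\lambda+1},A_{\lambda+1})=(R_\lambda,A_\lambda)$. Otherwise $f_\lambda$ is in particular not associate to a short product of $(R_\lambda,A_\lambda)$, and we let $(R_{\lambda+1},A_{\lambda+1})$ be the pair that Lemma~\ref{lem:generic} gives for $f=f_\lambda$, with new variables. In both cases $f_\lambda$ is factored in $(R_{\lambda+1},A_{\lambda+1})$. So $(R^*,A^*)=(R_\kappa,A_\kappa)\ge(R,A)$ is a rigid pair in which every nonzero nonunit of $R$ is factored.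

\emph{Iteration.} Put $(R^{(0)},A^{(0)})=(R,A)$, let $(R^{(j+1)},A^{(j+1)})$ be the result of one pass applied to $(R^{(j)},A^{(j)})$, and let $(D,\mathcal A)$ be the union, a rigid pair $\ge(R,A)$ by Lemma~\ref{lem:union}. A nonzero nonunit of $D$ lies in some $R^{(j)}$ and is a nonunit there. So it is factored in $(R^{(j+1)},A^{(j+1)})$, and hence in $(D,\mathcal A)$.

\emph{Cardinality.} Let $R$ be infinite. The ring produced by Lemma~\ref{lem:generic} lies between the given ring and a Laurent polynomial ring over it in finitely many variables, so it has the same cardinality. A union of at most $|R|$ sets of cardinality $|R|$ has cardinality $|R|$. By induction $|R_\lambda|=|R|$ for all $\lambda\le\kappa$, then $|R^{(j)}|=|R|$ for all $j$, and so $|D|=|R|$.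
\end{proof}

\section{Proofs of the main results}\label{sec:proofs}

Lemma~\ref{lem:closure} provides atomicity and uniqueness of short factorizations, but it does not promise a failure of uniqueness at length exactly $N+1$. We plant one at the start by giving the same element two generic factorizations. This is permitted because the first has length $N+1$ and is therefore not a short product.

\begin{proof}[Proof of Theorem~\ref{thm:main}]
As $R$ is not a field, it has a nonzero nonunit $f$. The only short product of the rigid pair $(R,\emptyset)$ is $1$, and $f\not\sim1$. Lemma~\ref{lem:generic} gives a rigid pair $(R_1,A_1)\ge(R,\emptyset)$ with $A_1=\{x_1,\dots,x_k\}$ and $f=x_1\cdots x_k$. In $R_1$ the element $f$ is not associate to the empty product, because $U(R_1)=U(R)$, and not associate to a nonempty short product, by Lemma~\ref{lem:generic}(b). So the lemma applies to $(R_1,A_1)$ with the same $f$ and gives $(R_2,A_2)\ge(R_1,A_1)$ with $A_2=A_1\cup\{y_1,\dots,y_k\}$ and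
\[
x_1\cdots x_k=f=y_1\cdots y_k .
\]
A finite domain is a field, so $R$ is infinite and $|R_2|=|R_1|=|R|$. Let $(D,\mathcal A)\ge(R_2,A_2)$ be as in Lemma~\ref{lem:closure}, with $|D|=|R_2|$.

(4) By transitivity $(R,\emptyset)\le(D,\mathcal A)$, which contains the first two claims, and $|D|=|R|$.

(1) The elements of $\mathcal A$ are atoms of $D$ by (Q) with $s=1$. A nonzero nonunit of $D$ equals $u\alpha_1\cdots\alpha_m$ with $u\in U(D)$, $\alpha_i\in\mathcal A$ and $m\ge1$, and $u\alpha_1$ is again an atom. So $D$ is atomic.

(2) If the element $u\alpha_1\cdots\alpha_m$ above is an atom, then $m=1$, since otherwise $u\alpha_1$ and $\alpha_2\cdots\alpha_m$ are both nonunits. So every atom of $D$ is associate to an element of $\mathcal A$. Replacing the $\pi_i$ and $\rho_j$ by such associates, we must show: if $\alpha_1\cdots\alpha_s=u\beta_1\cdots\beta_t$ with $\alpha_i,\beta_j\in\mathcal A$, $u\in U(D)$ and $s\le N$, then $s=t$ and the factors match up to associates. We use induction on $s$. If $s=0$, the right side is a unit, so $t=0$. If $s\ge1$, the left side is a nonunit, so $t\ge1$. Apply (Q) with $g=\beta_1$ and $h=u\beta_2\cdots\beta_t$ to get $\beta_1\sim\prod_{i\in I}\alpha_i$ for some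 $I$. Here $I\ne\emptyset$ because $\beta_1$ is a nonunit, and $|I|\le1$ because $\beta_1$ is an atom and the $\alpha_i$ are nonunits. So $\alpha_i=w\beta_1$ for some $i$ and some unit $w$. Canceling $\beta_1$ gives $\prod_{j\ne i}\alpha_j=w^{-1}u\,\beta_2\cdots\beta_t$, and the induction hypothesis applies.

(3) The $x_i$ and $y_j$ lie in $\mathcal A$, so they are atoms of $D$. Lemma~\ref{lem:generic}(b) for the step from $R_1$ to $R_2$ shows that $y_j$ is not associate in $R_2$ to the element $x_i$ of $R_1$. As $U(D)=U(R_2)$, they are not associates in $D$.
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:class}]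
By Lemma~\ref{lem:mono} the set is an initial segment of $\{2,3,\dots\}$, so it has exactly one of the three forms. For $N\ge2$ the domain of Theorem~\ref{thm:main} is quasi-$N$-factorial and not quasi-$(N+1)$-factorial, so its set is $\{2,\dots,N\}$. For $N=1$ it is atomic and not quasi-$2$-factorial, so its set is empty. A factorial domain has the full set by definition, and the converse is Proposition~\ref{prop:all}.
\end{proof}

\begin{remark}[Sharpness]
By (3), the bound $s\le N$ in (2) cannot be raised for this $D$, even if one restricts to equal lengths $s=t$. By Proposition~\ref{prop:all}, no single nonfactorial atomic domain can serve for all $n$.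
\end{remark}

\begin{remark}[Arbitrary base domains]
If $R$ is a field, the construction has no element $f$ to start from, and for a finite field (3) and $|D|=|R|$ are incompatible, since a finite domain has no atoms. But the polynomial ring $R[t]$ is not a field and $U(R[t])=U(R)$. Applying Theorem~\ref{thm:main} to $R[t]$ in this case, we see that for each $n\ge2$ every integral domain embeds, with the same unit group, in a nonfactorial atomic domain that is quasi-$n$-factorial.
\end{remark}

\begin{remark}[The atoms of $R$ do not survive]
In the domain $D$ constructed above, no element of $R$ is an atom, although divisibility between elements of $R$ is unchanged. Every atom of $D$ is associate to an element of $\mathcal A$, every element of $\mathcal A$ was adjoined by Lemma~\ref{lem:generic} to a ring containing $R$, and by part (b) of that lemma it is not associate to an element of that ring.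
\end{remark}

\begin{thebibliography}{9}
\bibitem{CC} Scott T. Chapman and Jim Coykendall, \emph{On the axioms for a unique factorization domain}, arXiv:2507.05188 (2025).
\end{thebibliography}
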